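# One-equivalence has no $\Sigma^0_2$ graphing

## The guess that a list of permutations suffices

Identify $x\in 2^{\mathbb N}$ with the set $\{n:x(n)=1\}$. An *$m$-reduction* from $A$ to $B$ is a computable total $f:\mathbb N\to\mathbb N$ with $n\in A\iff f(n)\in B$ for all $n$; a *$1$-reduction* is an injective $m$-reduction. Write $A\equiv_1B$ if each of $A,B$ is $1$-reducible to the other. For instance $\{0\}\equiv_1\{5\}$, but $\{0,1\}\not\equiv_1\{0\}$, because a $1$-reduction from $\{0,1\}$ to $\{0\}$ would map two numbers injectively into a one-element set.

For a permutation $\pi$ of $\mathbb N$ put $\pi\cdot x=\{\pi(n):n\in x\}$. In terms of bits,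
$$(\pi\cdot x)(\pi(n))=x(n),\qquad (\pi\rho)\cdot x=\pi\cdot(\rho\cdot x). \tag{1}$$
Myhill's isomorphism theorem says that $x\equiv_1y$ iff $y=\pi\cdot x$ for some *computable permutation* $\pi$. So $\equiv_1$ is the orbit equivalence relation of the countable group of computable permutations.

**Definition (graphing).** A pointclass $\Gamma$ assigns to every Polish space $X$ a collection $\Gamma(X)$ of subsets of $X$. An equivalence relation $E$ on $X$ is *$\Gamma$-graphable* if there is a simple undirected graph $G$ on $X$, in $\Gamma$ as a set of pairs, such that $xEy$ iff some path in $G$ joins $x$ to $y$. Such a $G$ is a *$\Gamma$ graphing* of $E$. The graph has *diameter* $k$ if any two $G$-connected points are joined by a path of length at most $k$, and $k$ is least with this property.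

*Example.* Join $x$ and $y$ if they differ in exactly one bit: $\exists n\,\forall m\,(x(m)\ne y(m)\leftrightarrow m=n)$. This is a $\Sigma^0_2$ graph. Its connectedness relation is "$x$ and $y$ differ in finitely many bits". It has no finite diameter, since two points that differ in $k$ bits are at distance $k$. A graphing may be much thinner than the relation that it generates.

Here is our problem, taken from Tyler Arant, "Graphings of arithmetical equivalence relations", arXiv:2505.14920 (2025): *is $\equiv_1$ $\Sigma^0_2$-graphable?* All pointclasses are lightface (effective). Two facts are known: $\equiv_1$ is $\Sigma^0_3$, and it has a $\Pi^0_2$ graphing of diameter $2$.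

The first guess is **yes**. Written out, $x\equiv_1y$ says that there is an $e$ such that $\varphi_e$ is a total permutation and $y=\varphi_e\cdot x$. The only part that is too complicated is "$\varphi_e$ is a total permutation", which is $\Pi^0_2$. But a graphing does not have to contain all pairs; it only has to generate them. Paths may be as long as we like, so perhaps a well-behaved family of generators is enough.

Let us test this. Let $(\pi_i)_i$ be a uniformly computable list of permutations, closed under inverses, and put
$$G_L=\{(x,y):x\neq y,\ \exists i\;\; y=\pi_i\cdot x\}. \tag{2}$$
For fixed $i$, "$y=\pi_i\cdot x$" says $\forall n\; y(\pi_i(n))=x(n)$, which is $\Pi^0_1$ uniformly in $i$. So $G_L$ is a $\Sigma^0_2$ graph contained in $\equiv_1$.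

*Finite sets.* If $x$ is finite with $c$ elements, its $\equiv_1$-class consists of all $c$-element sets: $1$-reductions preserve the number of elements as above, and a finite permutation carries any $c$-element set to any other. List all transpositions. A $c$-element set becomes any other $c$-element set by at most $c$ transpositions, each of which exchanges an element of the current set with an unwanted gap. So $G_L$ connects the whole class, and the guess passes. Complementation handles cofinite sets.

*Permutations of finite support.* The relation "$y=\pi\cdot x$ for some $\pi$ of finite support" is generated by the same list, since every such $\pi$ is a product of transpositions.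

*Primitive recursive permutations.* The pairs $(p,q)$ of indices of primitive recursive functions form a computable list, but "$p$ and $q$ are mutually inverse" is a $\Pi^0_1$ condition on $(p,q)$. We put it into the formula: $x\ne y$ and there are $p,q$ such that, for all $n$, $q(p(n))=p(q(n))=n$ and $y(p(n))=x(n)$. This is still $\Sigma^0_2$, and the graph is symmetric because $p$ and $q$ can be exchanged. So the guess holds for this large subgroup as well.

## Every list is outgrown

To reach all of $\equiv_1$ we need generators for all computable permutations. One could drop totality and use
$$\{(x,y):\forall n,s\ (\varphi_{e}(n)\text{ converges within } s \text{ steps}\Rightarrow y(\varphi_e(n))=x(n))\},$$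
which is $\Pi^0_1$. This fails at once: if $\varphi_e$ is nowhere defined, the set contains all pairs, so it is not inside $\equiv_1$. We must stay with total permutations, and then growth gets in the way. The following lemma is the bookkeeping; we use it now and again later. "Almost all" means all but finitely many, $h^{(k)}$ is the $k$-fold iterate, and $h^{(0)}$ is the identity.

**Lemma 1 (growth of compositions).** Let $h:\mathbb N\to\mathbb N$ be nondecreasing with $h(n)\ge n$, and let $g(n)=h^{(n+1)}(n)$.

(i) $g$ is nondecreasing, $g(n)\ge n$, and $g(n)\ge h^{(k)}(n)$ whenever $n\ge k$.

(ii) If $\pi_0,\dots,\pi_{k-1}$ are permutations such that, for each $i<k$, $\pi_i(n)\le h(n)$ for almost all $n$, then $\rho=\pi_{k-1}\circ\dots\circ\pi_0$ satisfies $\rho(n)\le g(n)$ for almost all $n$.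

*Proof.* (i) Since $h(m)\ge m$, applying $h$ more often never decreases the value; this gives the last two claims. If $n\le n'$, then $h^{(n+1)}(n)\le h^{(n+1)}(n')\le h^{(n'+1)}(n')$, the first inequality because $h$ is nondecreasing.

(ii) We show by induction on $i\le k$ that $\tau_i=\pi_{i-1}\circ\dots\circ\pi_0$ satisfies $\tau_i(n)\le h^{(i)}(n)$ for almost all $n$. For $i=0$, $\tau_0$ is the identity. For the step, $\tau_i$ is injective, so $\tau_i(n)\to\infty$; hence for almost all $n$ the number $\tau_i(n)$ is not one of the finitely many exceptions of $\pi_i$. For almost all $n$ therefore
$$\pi_i(\tau_i(n))\le h(\tau_i(n))\le h(h^{(i)}(n)),$$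
the last step because $h$ is nondecreasing. At $i=k$ we get $\rho(n)\le h^{(k)}(n)\le g(n)$ for almost all $n$, by (i). $\square$

Now take the list in (2), and let $h(n)=n+\max\{\pi_i(m):i,m\le n\}$. It is computable and nondecreasing, $h(n)\ge n$, and $\pi_i(n)\le h(n)$ as soon as $n\ge i$. The resulting $g$ is computable. Put $p_0=0$ and $p_{k+1}=g(p_k)+1>p_k$, and let $\sigma$ exchange $p_{2k}$ and $p_{2k+1}$ for each $k$ and fix everything else. Then $\sigma$ is a computable permutation with $\sigma(p_{2k})=g(p_{2k})+1$, so $\sigma>g$ infinitely often.

Does this show that $x$ and $\sigma\cdot x$ are not $G_L$-connected? A path gives a composition $\rho$ of list members with $\rho\cdot x=\sigma\cdot x$, and Lemma 1 gives $\rho\le g$ almost everywhere. But $\rho\cdot x=\sigma\cdot x$ does not give $\rho=\sigma$. For $x=\{0\}$ the transposition list connects the whole class, as we saw; there is no contradiction because huge computable permutations such as $(1\;2)(3\;4)(5\;6)\cdots$ fix $\{0\}$. So we want points $x$ with the following property: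
$$\text{if }\theta\text{ is a computable permutation and }\theta\cdot x=x,\text{ then }\theta\text{ moves only finitely many numbers.} \tag{3}$$
For such an $x$, the permutation $\theta=\sigma^{-1}\rho$ fixes $x$, so it moves only finitely many numbers. Hence $\sigma=\rho$ almost everywhere, which contradicts the growth of $\sigma$. No list works at a point with (3). We shall see that Martin-Löf random points have this property.

This argument disposes of lists, but it stops there. A general $\Sigma^0_2$ graph is a union of uniformly $\Pi^0_1$ sets $F_e$ of pairs of points, and nothing in the definition mentions permutations. A single $F_e$ can even mix infinitely many of them. For example, let $\pi_k$ be uniformly computable permutations such that $\pi_k$ fixes all numbers below $k$, and let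
$$F=\{(x,y):\forall k\,(0^k1\prec x\Rightarrow y=\pi_k\cdot x)\ \text{ and }\ \forall k\,(0^k\prec x\Rightarrow 0^k\prec y)\}.$$
This is $\Pi^0_1$. If $0^k1\prec x$, the only $y$ with $(x,y)\in F$ is $\pi_k\cdot x$ (the second clause holds automatically, as $\pi_k$ fixes all numbers below $k$), and if $x=\emptyset$ the only $y$ is $\emptyset$. So $F\subseteq{\equiv_1}$, and which permutation is used depends on $x$. For an arbitrary $F_e$ nobody hands us the permutations, so the function $h$ above cannot be written down. The growth bound must come from the set of pairs itself. It does, by compactness, and the guess turns out to be false.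

## The theorems, with an oracle

The argument relativizes, and with an oracle one sees exactly when it breaks down. So let $a\subseteq\mathbb N$.

**Definition (dominating function).** The oracle $a$ *computes a dominating function* if some $g\le_Ta$ satisfies $f(n)\le g(n)$ for almost all $n$, for every computable $f:\mathbb N\to\mathbb N$.

*Examples.* The oracle $\emptyset$ does not: if $g$ is computable, then $g+1$ is computable and is nowhere bounded by $g$. The oracle $\emptyset''$ does: it decides which $\varphi_e$ are total, so it computes $g(n)=\max(\{0\}\cup\{\varphi_e(n):e\le n,\ \varphi_e\text{ total}\})$, and $g(n)\ge\varphi_e(n)$ for all $n\ge e$ if $\varphi_e$ is total. By Martin's theorem on high degrees the condition is equivalent to $a'\ge_T\emptyset''$. We use this equivalence only to name the condition.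

Let $\lambda$ be the uniform measure on $2^{\mathbb N}$. A *Martin-Löf test relative to $a$* is a uniformly $\Sigma^0_1(a)$ sequence of open sets $V_j$ with $\lambda(V_j)\le2^{-j}$. A point is *Martin-Löf random relative to $a$* if it lies in $\bigcap_jV_j$ for no such test; without "relative to" we mean $a=\emptyset$.

**Theorem 1.** Suppose $a$ does not compute a dominating function, and let $G\subseteq{\equiv_1}$ be a $\Sigma^0_2(a)$ graph on $2^{\mathbb N}$. Then there are computable involutions $\sigma_0,\sigma_1,\dots$ of $\mathbb N$ such that for every $x$ Martin-Löf random relative to $a$, the points $x,\sigma_0\cdot x,\sigma_1\cdot x,\dots$ of the class $[x]_{\equiv_1}$ lie in pairwise different $G$-components. In particular (case $a=\emptyset$) $\equiv_1$ is not $\Sigma^0_2$-graphable.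

Note the order of quantifiers: the involutions depend on $G$, but not on $x$.

**Theorem 2.** The following are equivalent:

1. $a$ computes a dominating function (equivalently, $a'\ge_T\emptyset''$);
2. $\equiv_1$ is $\Sigma^0_2(a)$;
3. $\equiv_1$ is $\Sigma^0_2(a)$-graphable;
4. there are a $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$ and some $x$ Martin-Löf random relative to $a$ such that $[x]_{\equiv_1}$ has only finitely many $G$-components.

We use these standard facts on randomness.

* *There is a universal (unrelativized) test* $(U_j)_j$: its intersection contains all non-random points. Put $R_j=2^{\mathbb N}\setminus U_j$. The $R_j$ are uniformly $\Pi^0_1$, and $\bigcup_jR_j$ is the set of Martin-Löf random points.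
* *The points that are Martin-Löf random relative to $a$ have measure $1$*; in particular they exist. Each of them is Martin-Löf random, since a test is also a test relative to $a$.
* *If $x$ is Martin-Löf random relative to $a$, then $x$ lies in no null $\Pi^0_1(a)$ class.* Such a class is the intersection of an $a$-computable decreasing sequence of clopen sets $P_s$, whose measures are $a$-computable rationals that tend to $0$. With oracle $a$ choose $s_j$ with $\lambda(P_{s_j})\le2^{-j}$; then $(P_{s_j})_j$ is a test relative to $a$ whose intersection contains the class.
* *If $x$ is Martin-Löf random relative to $a$ and $\pi$ is a computable permutation, then $\pi\cdot x$ is Martin-Löf random relative to $a$.* If $(V_j)$ is a test relative to $a$, so is $(\{z:\pi\cdot z\in V_j\})_j$, because the action of $\pi$ is computable and preserves $\lambda$. A test that captures $\pi\cdot x$ thus gives one that captures $x$.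

## Random sets have almost no computable symmetries

We need property (3) for random points, and also the fact that a random point leaves its $\equiv_1$-class when one bit is flipped. The second fact is what will feed the compactness argument. Write $\operatorname{supp}\theta=\{m:\theta(m)\neq m\}$.

**Lemma 2.** (a) If $\theta$ is a computable permutation, $x$ is Martin-Löf random and $\theta\cdot x=x$, then $\operatorname{supp}\theta$ is finite.

(b) If $x$ is Martin-Löf random and $n\in\mathbb N$, then $x\not\equiv_1x\triangle\{n\}$.

*Proof.* **Step 1: infinite support puts $x$ into a null class.** Let $\theta$ be a computable permutation with infinite support, and fix $n$. Consider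
$$Q=\{x:\ x(m)=x(\theta^{-1}(m))\text{ for all }m\ne n\}.$$
Since $\theta^{-1}$ is computable, $Q$ is a $\Pi^0_1$ class. To see that it is null, choose inductively $m_0,m_1,\dots\neq n$ in $\operatorname{supp}\theta$ such that the two-element sets $\{m_i,\theta^{-1}(m_i)\}$ are pairwise disjoint. This is possible: at each stage only finitely many $m$ are excluded, namely $n$ and those $m$ for which $m$ or $\theta^{-1}(m)$ lies in an earlier set. The events $x(m_i)=x(\theta^{-1}(m_i))$ concern disjoint pairs of distinct bits, so they are independent and each has probability $\frac12$. Hence $\lambda(Q)=0$, and $Q$ contains no Martin-Löf random point.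

By (1), $(\theta\cdot x)(m)=x(\theta^{-1}(m))$. So if $\theta\cdot x=x$ or $\theta\cdot x=x\triangle\{n\}$, then $x\in Q$. Consequently neither equation holds for a random $x$ when $\operatorname{supp}\theta$ is infinite. This proves (a).

**Step 2: finite support is excluded in (b) by counting.** Suppose $x$ is random and $x\equiv_1x\triangle\{n\}$. By Myhill's theorem $\theta\cdot x=x\triangle\{n\}$ for a computable permutation $\theta$, and by Step 1 its support is finite. Put $D=\operatorname{supp}\theta\cup\{n\}$. Then $\theta$ permutes the finite set $D$, so $(\theta\cdot x)\cap D=\theta[x\cap D]$ has $|x\cap D|$ elements. But $(x\triangle\{n\})\cap D$ has $|x\cap D|\pm1$ elements, because $n\in D$. This is a contradiction. $\square$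

Part (b) fails without randomness. The set $x$ of even numbers and $x\triangle\{0\}$ are both computable, infinite and coinfinite. Mapping one to the other in increasing order, and likewise for the complements, gives a computable permutation, so $x\equiv_1x\triangle\{0\}$.

## Compactness: a neighbor sees each bit within bounded length

From now on fix a $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$ and write $G=\bigcup_eF_e$ with $F_e$ uniformly $\Pi^0_1(a)$.

The idea is this. Suppose $x$ is random and $y$ is a neighbor of $x$ via $F_e$. By Lemma 2(b), $y$ cannot also be a neighbor of $x\triangle\{n\}$. So, in the presence of the other bits of $x$, the point $y$ must show the bit $x(n)$. Since $R_j$ and $F_e$ are closed in compact spaces, $y$ must show it within a length $s$ that does not depend on $x$ or $y$, and we can search for that length. If the edge is realised by $\pi$, the bit $x(n)$ sits in $y$ at position $\pi(n)$, so one expects $\pi(n)<s$.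

To make this precise, choose an $a$-computable relation $T$ and a computable relation $S$ such that
$$(x,y)\in F_e\iff\forall s\;T(e,x{\restriction}s,y{\restriction}s),\qquad x\in R_j\iff\forall s\;S(j,x{\restriction}s), \tag{4}$$
and such that both are preserved when strings are restricted to shorter (equal) lengths. To obtain $T$, note that the complement of $F_e$ is the union of an $a$-computably enumerated family of boxes $[\alpha']\times[\beta']$, where $[\alpha]$ is the set of points extending $\alpha$. For $|\alpha|=|\beta|=s$ let $T(e,\alpha,\beta)$ say that no box enumerated within $s$ steps contains $[\alpha]\times[\beta]$. If this fails for shortened strings it fails for the original ones, and it fails for $(x{\restriction}s,y{\restriction}s)$ with some $s$ exactly when $(x,y)$ lies in some box. The relation $S$ is obtained in the same way.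

For $s>n$ let $K^{e,j,n}_s$ be the finite set of triples $(\alpha,\alpha',\beta)$ of binary strings of length $s$ such that
$$\alpha,\alpha'\text{ differ exactly at position }n,\quad S(j,\alpha),\quad T(e,\alpha,\beta),\quad T(e,\alpha',\beta). \tag{5}$$
Such a triple is a length-$s$ approximation to the forbidden situation: a point of $R_j$, its flip at $n$, and a common $F_e$-neighbor.

*Example.* Let $F=\{(x,\pi\cdot x)\}$ for one computable permutation $\pi$, let $T(\alpha,\beta)$ say that $\beta(\pi(m))=\alpha(m)$ whenever $m,\pi(m)<s$, and ignore $S$. If $s>\max(n,\pi(n))$, a triple would give $\alpha(n)=\beta(\pi(n))=\alpha'(n)$, which is impossible; so $K_s=\emptyset$. If $n<s\le\pi(n)$, take any $\alpha$, flip bit $n$ to get $\alpha'$, and set $\beta(\pi(m))=\alpha(m)$ for $m,\pi(m)<s$ and $\beta=0$ elsewhere; bit $n$ is never consulted, so this is a triple in $K_s$. The least $s>n$ with $K_s=\emptyset$ is therefore $\max(n,\pi(n))+1$. The emptiness of $K_s$ reads the growth of $\pi$ off the set of pairs.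

**Lemma 3.** For all $e,j,n$ there is $s>n$ with $K^{e,j,n}_s=\emptyset$. Hence $s_{e,j}(n)=\min\{s>n:K^{e,j,n}_s=\emptyset\}$ defines total functions, which are $a$-computable uniformly in $e,j$.

*Proof.* **Step 1: existence, by König's lemma.** Suppose $K^{e,j,n}_s\ne\emptyset$ for all $s>n$. Restricting a triple in $K^{e,j,n}_s$ to a length $t$ with $n<t\le s$ gives a triple in $K^{e,j,n}_t$: the strings still differ exactly at $n$, and $S$ and $T$ are preserved. So the triples form an infinite, finitely branching forest with finitely many roots, and König's lemma gives an infinite branch $(x,x',y)$. By (4) and (5), $x'=x\triangle\{n\}$, $x\in R_j$, and $(x,y),(x',y)\in F_e\subseteq G\subseteq{\equiv_1}$. Hence $x\equiv_1y\equiv_1x\triangle\{n\}$ with $x$ Martin-Löf random, which contradicts Lemma 2(b).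

**Step 2: computability.** For given $e,j,n,s$, the set $K^{e,j,n}_s$ is found by checking finitely many triples with the $a$-computable relation $T$ and the computable relation $S$. Search for the least $s>n$ for which it is empty; by Step 1 the search ends. $\square$

The restriction to $R_j$ is essential. Let $x$ be the set of even numbers and $y$ the set of odd numbers. All of $x$, $x\triangle\{0\}$, $y$ are computable, infinite and coinfinite, so the $\Pi^0_1$ set $F=\{(x,y),(x\triangle\{0\},y)\}$ is contained in $\equiv_1$. If we dropped $S$, the triple $(x{\restriction}s,(x\triangle\{0\}){\restriction}s,y{\restriction}s)$ would survive for $n=0$ and every $s>0$.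

## Edges at random points are bounded

The next lemma turns the length $s_{e,j}(n)$ into a bound on permutations. We need two points that differ at $n$ and whose edges are realised by the *same* $\pi$. Positive measure supplies them.

**Lemma 4.** Let $\pi$ be a computable permutation and $P=\{x\in R_j:(x,\pi\cdot x)\in F_e\}$. If $\lambda(P)>0$, then $\pi(n)<s_{e,j}(n)$ for all but finitely many $n$.

*Proof.* **Step 1: a cylinder mostly filled by $P$.** We want a string $\alpha_0$ such that $C=[\alpha_0]$ satisfies $\lambda(P\cap C)>\frac12\lambda(C)$. This is a case of Lebesgue's density theorem. Directly: choose an open $O\supseteq P$ with $\lambda(O)<2\lambda(P)$ and write $O$ as a disjoint union of cylinders. If $P$ filled at most half of each, we would get $\lambda(P)\le\frac12\lambda(O)<\lambda(P)$.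

**Step 2: two points of $P$ that differ exactly at $n$.** Let $n\ge|\alpha_0|$. The flip $x\mapsto x\triangle\{n\}$ preserves $\lambda$ and maps $C$ onto $C$. So $P\cap C$ and its image under the flip both occupy more than half of $C$, and they intersect. Thus there is $x\in P$ with $x'=x\triangle\{n\}\in P$.

**Step 3: the bound at $n$.** Put $y=\pi\cdot x$ and $y'=\pi\cdot x'$. By (1), $y'=y\triangle\{\pi(n)\}$. Let $s=s_{e,j}(n)$ and suppose $\pi(n)\ge s$. Then $y{\restriction}s=y'{\restriction}s$. Since $x\in R_j$ and $(x,y),(x',y')\in F_e$, the relations $S(j,x{\restriction}s)$, $T(e,x{\restriction}s,y{\restriction}s)$ and $T(e,x'{\restriction}s,y{\restriction}s)$ hold. As $s>n$, the strings $x{\restriction}s$ and $x'{\restriction}s$ differ exactly at $n$. So $(x{\restriction}s,x'{\restriction}s,y{\restriction}s)\in K^{e,j,n}_s=\emptyset$, a contradiction. Hence $\pi(n)<s_{e,j}(n)$ for every $n\ge|\alpha_0|$. $\square$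

## One $a$-computable function bounds all paths

Now the growth argument for lists can be run, with the functions $s_{e,j}$ in place of the list. Let $\langle\cdot,\cdot\rangle$ be a computable bijection $\mathbb N^2\to\mathbb N$ and put
$$h(n)=n+\max\{s_{e,j}(m):\langle e,j\rangle\le n,\ m\le n\},\qquad g(n)=h^{(n+1)}(n). \tag{6}$$
Then $h$ is $a$-computable and nondecreasing, $h(n)\ge n$, and $h(n)\ge s_{e,j}(n)$ whenever $n\ge\langle e,j\rangle$. So Lemma 1 applies, and $g$ is $a$-computable and nondecreasing.

**Proposition 5.** Let $x$ be Martin-Löf random relative to $a$ and let $\sigma$ be a computable permutation. If $x$ and $\sigma\cdot x$ are $G$-connected, then $\sigma(n)\le g(n)$ for all but finitely many $n$.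

*Proof.* **Step 1: turn the path into permutations.** Let $x=x_0,x_1,\dots,x_k=\sigma\cdot x$ be a $G$-path. Since $G\subseteq{\equiv_1}$, there are computable permutations $\pi_i$ with $x_{i+1}=\pi_i\cdot x_i$ for $i<k$. All $x_i$ are Martin-Löf random relative to $a$, because this property is preserved by computable permutations.

**Step 2: bound each edge.** Fix $i<k$. Choose $j$ with $x_i\in R_j$ and $e$ with $(x_i,x_{i+1})\in F_e$. The set
$$P=\{z\in R_j:(z,\pi_i\cdot z)\in F_e\}$$
is a $\Pi^0_1(a)$ class, since $z\mapsto\pi_i\cdot z$ is computable. It contains $x_i$, which is random relative to $a$ and so lies in no null $\Pi^0_1(a)$ class. Hence $\lambda(P)>0$: one edge at a random point forces the same permutation to give edges, in the same $F_e$, at positively many points. By Lemma 4, $\pi_i(n)<s_{e,j}(n)\le h(n)$ for almost all $n$.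

**Step 3: bound the path.** Let $\rho=\pi_{k-1}\circ\dots\circ\pi_0$. By Lemma 1(ii), $\rho(n)\le g(n)$ for almost all $n$.

**Step 4: pass from $\rho$ to $\sigma$.** We have $\rho\cdot x=\sigma\cdot x$, so the computable permutation $\theta=\sigma^{-1}\rho$ satisfies $\theta\cdot x=x$. By Lemma 2(a), $\operatorname{supp}\theta$ is finite. Since $\rho=\sigma\theta$, the permutations $\rho$ and $\sigma$ agree outside $\operatorname{supp}\theta$. So $\sigma(n)\le g(n)$ for almost all $n$. $\square$

The function $g$ depends only on $G$ (through the chosen $F_e$, $T$, $S$), and not on $x$, $\sigma$ or the length of the path.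

## Computable involutions that outgrow $g$: proof of Theorem 1

If $a=\emptyset$, then $g$ is computable, and the permutation built for lists already works. For general $a$ the permutations must be computable although $g$ is only $a$-computable. We know merely that some computable $f$ exceeds $g$ infinitely often, and we do not know where. The remedy is to move a sparse sequence of points so far that any such place is caught between two consecutive ones.

**Step 1: the function $f$.** Since $a$ does not compute a dominating function, $g$ is not dominating. So there is a computable $f$ with $f(n)>g(n)$ for infinitely many $n$. Replacing $f(n)$ by $n+1+\max_{m\le n}f(m)$ only increases it, so we may assume that $f$ is strictly increasing and $f(n)>n$.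

**Step 2: the involutions.** Define computably
$$p_0=0,\qquad p_{k+1}=f(p_k)+k+1,\qquad q^i_k=f(p_{k+1})+i\quad(i\le k). \tag{7}$$
For $i\le k$,
$$p_{k+1}<f(p_{k+1})\le q^i_k\le f(p_{k+1})+k<f(p_{k+1})+k+2=p_{k+2}.$$
Also $p_0<p_1$, so the $p_k$ are strictly increasing. Each $q^i_k$ lies strictly between $p_{k+1}$ and $p_{k+2}$, so no $q^i_k$ equals any $p_l$, and $q^i_k\ne q^{i'}_{k'}$ if $k\neq k'$. For equal $k$ they differ when $i\ne i'$. So all $q^i_k$ are distinct. Let
$$\sigma_i=\prod_{k\ge i}(p_k\;\;q^i_k),$$
a product of disjoint transpositions. It is a computable involution: given $m$, compute the strictly increasing sequence $p_0,p_1,\dots$ until it passes $m$; this decides whether $m$ is some $p_k$ or some $q^i_k$ with $k\ge i$, and which.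

**Step 3: they outgrow $g$ infinitely often.** We claim that for infinitely many $k$,
$$q^i_k>g(p_k)\quad\text{for all }i\le k. \tag{8}$$
Take any of the infinitely many $n$ with $f(n)>g(n)$, and let $k$ be such that $p_k\le n<p_{k+1}$. As $g$ is nondecreasing and $f$ is increasing,
$$g(p_k)\le g(n)<f(n)\le f(p_{k+1})\le q^i_k.$$
Each $k$ arises from only finitely many $n$, so infinitely many $k$ occur.

**Step 4: different components.** Let $x$ be Martin-Löf random relative to $a$.

First, $x$ and $\sigma_i\cdot x$ are not $G$-connected: by (8), $\sigma_i(p_k)=q^i_k>g(p_k)$ for infinitely many $k\ge i$, so $\sigma_i\le g$ fails infinitely often, and Proposition 5 applies.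

Next let $i\ne j$. The point $z=\sigma_i\cdot x$ is Martin-Löf random relative to $a$. Since $\sigma_i$ is an involution, $x=\sigma_i\cdot z$, so $\sigma_j\cdot x=(\sigma_j\sigma_i)\cdot z$. For $k\ge\max(i,j)$,
$$\sigma_j\sigma_i(p_k)=\sigma_j(q^i_k)=q^i_k,$$
because $\operatorname{supp}\sigma_j$ consists of the $p_l$ and $q^j_l$ with $l\ge j$, and $q^i_k$ is none of these by Step 2. By (8) this value exceeds $g(p_k)$ for infinitely many $k$. Proposition 5, applied to $z$ and $\sigma_j\sigma_i$, shows that $\sigma_i\cdot x$ and $\sigma_j\cdot x$ are not $G$-connected.

All these points are in $[x]_{\equiv_1}$, and they lie in pairwise different $G$-components.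

**Step 5: the case $a=\emptyset$.** The oracle $\emptyset$ computes no dominating function. If $G$ were a $\Sigma^0_2$ graphing of $\equiv_1$, then $G\subseteq{\equiv_1}$, and $G$ would connect $x$ with $\sigma_0\cdot x$ for every $x$. Martin-Löf random points exist, so this contradicts Step 4. Hence $\equiv_1$ is not $\Sigma^0_2$-graphable. $\square$

## Which oracles make $\equiv_1$ graphable: proof of Theorem 2

**(1)⇒(2): a dominating function bounds running times.** The complicated clause was the totality of $\varphi_e$. A dominating function removes the unbounded search. Let $g\le_Ta$ be dominating. We claim that $x\equiv_1y$ iff there are $e,i,k$ such that for all $n$: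

* $\varphi_e(n)$ and $\varphi_i(n)$ converge within $g(n)+k$ steps;
* $\varphi_i(m)=n$ within $g(m)+k$ steps, where $m=\varphi_e(n)$;
* $\varphi_e(m')=n$ within $g(m')+k$ steps, where $m'=\varphi_i(n)$;
* $y(\varphi_e(n))=x(n)$.

If $x\equiv_1y$, write $y=\pi\cdot x$ with $\pi$ a computable permutation, and take $\varphi_e=\pi$, $\varphi_i=\pi^{-1}$. The maximum of their running times at $n$ is a computable function of $n$, so $g$ bounds it for almost all $n$. Adding a large enough constant $k$ covers the finitely many exceptions, and all four clauses hold. Conversely, such $e,i,k$ make $\varphi_e$ and $\varphi_i$ total and inverse to each other, so $\varphi_e$ is a computable permutation, and the last clause says $y=\varphi_e\cdot x$. The condition after "for all $n$" is decidable from $a,x,y$. So $\equiv_1$ is $\Sigma^0_2(a)$.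

**(2)⇒(3): remove the diagonal.** The set $G=\{(x,y):x\equiv_1y,\ x\ne y\}$ is the intersection of a $\Sigma^0_2(a)$ set with a $\Sigma^0_1$ set, so it is a $\Sigma^0_2(a)$ graph. Its connectedness relation is $\equiv_1$, and its diameter is $1$.

**(3)⇒(4): one component per class.** A graphing $G$ is contained in $\equiv_1$, and each class is a single $G$-component. Points that are Martin-Löf random relative to $a$ exist.

**(4)⇒(1): Theorem 1.** If (1) fails, then by Theorem 1 the class $[x]_{\equiv_1}$ has infinitely many $G$-components for every $\Sigma^0_2(a)$ graph $G\subseteq{\equiv_1}$ and every $x$ Martin-Löf random relative to $a$. So (4) fails. $\square$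

## The second level, lightface and boldface

Together with the known $\Pi^0_2$ graphing of diameter $2$, Theorem 1 settles the second lightface level: $\Pi^0_2$ graphings of $\equiv_1$ exist, while $\Sigma^0_2$ graphings do not, of any diameter, finite or infinite. Since $\Sigma^0_1$ and $\Pi^0_1$ sets are $\Sigma^0_2$, there are no $\Sigma^0_1$ or $\Pi^0_1$ graphings either.

The obstruction is purely effective. The relation $\equiv_1$ is the union, over the countably many computable permutations $\pi$, of the closed sets $\{(x,y):y=\pi\cdot x\}$, so it is boldface $\boldsymbol\Sigma^0_2$. By Theorem 2, an oracle $a$ helps exactly when $a'\ge_T\emptyset''$, and then $\equiv_1$ is itself $\Sigma^0_2(a)$; the oracle $\emptyset''$ is an example.
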